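\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A sharp threshold for distance balance\\ in generalized Petersen graphs}

\begin{abstract}
A connected graph of diameter at least $\ell$ is $\ell$-distance-balanced if, for any two vertices $x,y$ at distance $\ell$, as many vertices are closer to $x$ than to $y$ as the other way round. For every $k\ge2$ we prove a conjecture of Miklavic and Sparl: the generalized Petersen graph $GP(n,k)$ is not $\ell$-distance-balanced for any $\ell$ smaller than its diameter as soon as $n>n_k$, where $n_2=11$, $n_k=(k+1)^2$ for odd $k$ and $n_k=k(k+2)$ for even $k\ge4$, and $n_k$ is the smallest integer with this property. For $n>n_k$ we also compute the diameter $D$ and show that $GP(n,k)$ is $D$-distance-balanced. For $k\ge3$ the proof places the index set $\mathbb Z_n$ in the plane as a quotient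 of $\mathbb Z^2$ by a lattice. The balance of an outer vertex against an inner vertex is then governed by a weighted count of near-bisector points on a horizontal and on a vertical line.
\end{abstract}

\section{Introduction}

Let $\ell$ be a positive integer. For vertices $x,y$ of a connected graph let $W_{xy}$ be the set of vertices $w$ with $d(w,x)<d(w,y)$. A connected graph of diameter at least $\ell$ is \emph{$\ell$-distance-balanced} if $|W_{xy}|=|W_{yx}|$ whenever $d(x,y)=\ell$: of two vertices at distance $\ell$, neither is better placed than the other. We call a pair $x,y$ \emph{balanced} if $|W_{xy}|=|W_{yx}|$. This is certainly the case if some automorphism interchanges $x$ and $y$.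

For $n\ge3$ and $1\le k<n/2$, the \emph{generalized Petersen graph} $GP(n,k)$ has vertices $u_i,v_i$ $(i\in\mathbb Z_n)$, outer edges $u_iu_{i+1}$, spokes $u_iv_i$ and inner edges $v_iv_{i+k}$. The maps $i\mapsto i+c$ and $i\mapsto c-i$ on the indices induce automorphisms. In particular $i\mapsto a+b-i$ interchanges $u_a$ with $u_b$ and $v_a$ with $v_b$. So two outer vertices, or two inner vertices, are always balanced, and the question is about one outer and one inner vertex. These see the graph differently: an inner edge changes the index by $k$, an outer edge only by $1$. If $n$ is large compared with $k$, the inner edges are the efficient way to travel, and one expects the inner vertex to be closer to more vertices. How large must $n$ be? It is known that, for every $k\ge2$, $GP(n,k)$ is not $1$-distance-balanced if $n>6k^2$; we do not use this. The following sharp answer, for all $\ell$ below the diameter, was conjectured in \cite{MS}.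

\begin{theorem}\label{thm:main}
Let $k\ge2$ and
\[
n_k=\begin{cases}11,&k=2,\\ (k+1)^2,&k\ \text{odd},\\ k(k+2),&k\ge4\ \text{even}.\end{cases}
\]
\begin{enumerate}
\item[(a)] If $n>n_k$, then $GP(n,k)$ is not $\ell$-distance-balanced for any $1\le\ell<D$, where $D$ is its diameter.
\item[(b)] $GP(n_k,k)$ is $\ell$-distance-balanced for some $1\le\ell<D$, where $D$ is its diameter.
\end{enumerate}
Hence $n_k$ is the smallest integer with property \textup{(a)}.
\end{theorem}

The restriction $\ell<D$ is natural: above the threshold, two vertices at distance $D$ are both outer or both inner, and hence balanced. We prove the following sharper statement.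

\begin{theorem}\label{thm:strong}
Let $k\ge2$ and $n>n_k$. For $1\le\ell\le D$, the graph $GP(n,k)$ is $\ell$-distance-balanced if and only if $\ell=D$. For each $1\le\ell<D$ there are an outer vertex $u$ and an inner vertex $v$ with $d(u,v)=\ell$ and $|W_{uv}|<|W_{vu}|$. For $k=2$ the diameter is $D=\lceil\lfloor n/2\rfloor/2\rceil+2$. For $k\ge3$, write $n=qk+\sigma$ with $0\le\sigma<k$; then
\[
D-2=\begin{cases}\lfloor (q+k-1)/2\rfloor,&\sigma=0,\\ \lfloor (q+\sigma)/2\rfloor,&\sigma\ge (k+1)/2,\\ \lfloor (q+k+1-\sigma)/2\rfloor,&1\le\sigma\le k/2,\end{cases}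
\]
except that $D-2=(q+k)/2-1$ if $\sigma=1$ and $k,q$ are both even.

At $n=n_k$ the graph is $(D-1)$-distance-balanced for $k$ odd, $1$-distance-balanced for even $k\ge4$, and $4$-distance-balanced with $D=5$ for $k=2$.
\end{theorem}

\paragraph{Plan.}
Section~\ref{sec:reduction} turns the difference $|W_{u_0v_j}|-|W_{v_ju_0}|$ into a difference $S_A(j)-S_B(j)$ of two weighted counts, and shows on the grid $\mathbb Z^2$ why $S_A(j)<S_B(j)$ for a good choice of $j$. Section~\ref{sec:k2} carries this out for $k=2$, where all distances are explicit. For $k\ge3$, Section~\ref{sec:lattice} describes $\mathbb Z_n$ as $\mathbb Z^2/\Lambda$, Section~\ref{sec:estimates} estimates $S_A$ and $S_B$, and Sections~\ref{sec:large} and~\ref{sec:small} choose $j$ for each distance. Section~\ref{sec:threshold} treats $n=n_k$, and Section~\ref{sec:end} collects the proofs of the theorems.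

\section{From distances to counting}\label{sec:reduction}

\subsection{The length function}
Along an outer edge the index changes by $\pm1$, along an inner edge by $\pm k$, along a spoke not at all. For $i\in\mathbb Z_n$ put
\[
f(i)=\min\{|a|+|b|:\ a,b\in\mathbb Z,\ a+kb\equiv i \!\!\pmod n\},
\]
\[
|i|=\min\{|a|:a\equiv i\},\qquad \|i\|=\min\{|b|:bk\equiv i\},
\]
with $\|i\|=\infty$ if $i$ is not a multiple of $k$ in $\mathbb Z_n$. Adding and negating representations gives $f(-i)=f(i)$ and $|f(i)-f(i')|\le f(i-i')$; moreover $f(i)\le|i|$ and $f(i)\le\|i\|$.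

\begin{lemma}\label{lem:dist}
$d(u_0,v_i)=f(i)+1$, $\ d(u_0,u_i)=\min(|i|,f(i)+2)$, $\ d(v_0,v_i)=\min(\|i\|,f(i)+2)$.
\end{lemma}
\begin{proof}
If the outer steps of a path from index $0$ to index $i$ add up to $a$ and its inner steps to $kb$, then $a+kb\equiv i$, and the path has at least $|a|+|b|\ge f(i)$ outer and inner edges. A $u_0$--$v_i$ path also uses a spoke, so its length is at least $f(i)+1$; choosing $a,b$ with $|a|+|b|=f(i)$ and taking the outer steps, a spoke, and the inner steps, we attain this value. A $u_0$--$u_i$ path uses either no spoke, and then has length at least $|i|$, or at least two, and then has length at least $f(i)+2$. Walks of both lengths exist (for the second: outer steps, spoke, inner steps, spoke). The same argument with $\|i\|$ in place of $|i|$ applies to $v_0$ and $v_i$.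
\end{proof}

So $d(u_0,u_i)=f(i)+\alpha(i)$ and $d(v_0,v_i)=f(i)+\beta(i)$ with the \emph{excesses}
\[
\alpha(i)=\min(2,|i|-f(i)),\qquad \beta(i)=\min(2,\|i\|-f(i)).
\]
For $r=0,1$ let $A_r=\{i:\alpha(i)=r\}$ and $B_r=\{i:\beta(i)=r\}$. These sets are invariant under $i\mapsto-i$. The set $A_0$ consists of the indices for which staying on the outer cycle is optimal, $B_0$ of those for which staying on the inner edges is.

\subsection{Adjacent pairs}\label{sec:adjacent}
Consider the pair $u_0,v_0$. By Lemma~\ref{lem:dist}, $d(u_i,v_0)-d(u_i,u_0)=1-\alpha(i)$ and $d(v_i,v_0)-d(v_i,u_0)=\beta(i)-1$, so both differences lie in $\{-1,0,1\}$, and summation over $i$ gives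
\begin{equation}\label{eq:adjacent}
|W_{u_0v_0}|-|W_{v_0u_0}|=\sum_i\big(\beta(i)-\alpha(i)\big)=\big(2|A_0|+|A_1|\big)-\big(2|B_0|+|B_1|\big).
\end{equation}
For example, let $k=2$ and let $n\ge8$ be even. Here $f(i)=\lceil|i|/2\rceil$, so $A_0=\{0,\pm1\}$ and $A_1=\{\pm2,\pm3\}$, while $\|i\|=f(i)$ for even $i$ and $\|i\|=\infty$ for odd $i$. The difference is $10-n$, so among these graphs only $GP(10,2)$ is $1$-distance-balanced. The outer count is local and does not grow with $n$; the inner count does. For $k\ge3$ and $n\ge k(k+2)$ the outer count will turn out to be $2k+4$. If $n=k(k+2)$, the inner cycles have $k+2$ vertices, and if $\|i\|=f(i)$ for all multiples $i$ of $k$, then the inner count is $2(k+2)$ as well. This is where the threshold for even $k\ge4$ comes from.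

\subsection{The general formula}
For $j\in\mathbb Z_n$ let
\[
g_j(i)=f(i-j)-f(i).
\]
Then $|g_j|\le f(j)$. Define functions on the integers by
\[
\varphi(0)=2,\ \varphi(\pm1)=1,\qquad \psi(0)=\psi(1)=1,
\]
with value $0$ everywhere else, and put
\[
S_A(j)=\sum_{i\in A_0}\varphi(g_j(i))+\sum_{i\in A_1}\psi(g_j(i)),\qquad
S_B(j)=\sum_{i\in B_0}\varphi(g_j(i))+\sum_{i\in B_1}\psi(g_j(i)).
\]
The term belonging to an index $i$ in one of these sums is called the \emph{weight} of $i$. Thus $S_A$ and $S_B$ count, with weights, points that are about as far from $j$ as from $0$. Since $g_{-j}(-i)=g_j(i)$, we have $S_A(-j)=S_A(j)$ and $S_B(-j)=S_B(j)$. For $j=0$ the next lemma is \eqref{eq:adjacent}.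

\begin{lemma}\label{lem:balance}
$|W_{u_0v_j}|-|W_{v_ju_0}|=S_A(j)-S_B(j)$. Consequently, for $1\le\ell\le D$, the graph $GP(n,k)$ is $\ell$-distance-balanced if and only if $S_A(j)=S_B(j)$ for all $j$ with $f(j)=\ell-1$.
\end{lemma}
\begin{proof}
Let $s=\operatorname{sgn}$. Summing $s\big(d(w,v_j)-d(w,u_0)\big)$ first over the vertices $w=u_i$ and then over $w=v_i$, we see that the left side is
\[
\sum_i s\big(f(i-j)+1-f(i)-\alpha(i)\big)+\sum_i s\big(f(i-j)+\beta(i-j)-f(i)-1\big).
\]
The first sum is $\sum_is(g_j(i)+1-\alpha(i))$. Replacing $i$ by $j-i$ turns the second into $\sum_i s\big(f(i)+\beta(i)-f(i-j)-1\big)=-\sum_is(g_j(i)+1-\beta(i))$. Subtract $\sum_is(g_j(i)-1)$ from $\sum_is(g_j(i)+1-\alpha(i))$ and from $\sum_is(g_j(i)+1-\beta(i))$. An index of excess $2$ then contributes $0$, one of excess $0$ contributes $s(g+1)-s(g-1)=\varphi(g)$, and one of excess $1$ contributes $s(g)-s(g-1)=\psi(g)$, where $g=g_j(i)$. This is the formula. Pairs of two outer or two inner vertices are always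 balanced, and a pair $u_a,v_b$ is a rotation of $u_0,v_{b-a}$, whose distance is $f(b-a)+1$.
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $F=\max f$. Then $f$ takes every value $0,1,\dots,F$, and $D\le F+2$.
\begin{enumerate}
\item[(i)] Suppose that
\begin{equation}\label{eq:goal}
\text{for every }0\le m\le F\text{ there is } j \text{ with } f(j)=m\text{ and } S_A(j)<S_B(j).
\end{equation}
Then for every $1\le\ell<D$ there are an outer vertex $u$ and an inner vertex $v$ with $d(u,v)=\ell$ and $|W_{uv}|<|W_{vu}|$. In particular $GP(n,k)$ is not $\ell$-distance-balanced.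
\item[(ii)] If $D=F+2$, then $GP(n,k)$ is $D$-distance-balanced.
\end{enumerate}
\end{proposition}
\begin{proof}
We have $f(0)=0$ and $|f(i+1)-f(i)|\le1$, so all values up to $F$ occur; $D\le F+2$ follows from Lemma~\ref{lem:dist}. For (i) note $\ell-1\le F$ and take $u=u_0$, $v=v_j$ with $j$ as in \eqref{eq:goal} for $m=\ell-1$; use Lemma~\ref{lem:balance}. For (ii), $d(u_a,v_b)\le F+1<D$, so vertices at distance $D$ are both outer or both inner, and hence balanced.
\end{proof}

The task is now \eqref{eq:goal}. We call $m$ the \emph{level}. Note that a value $g_j(i)\ge2$ has weight $0$, so $f(i-j)$ need only be known when it is at most $f(i)+1$.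

\subsection{The idea on a grid}\label{sec:grid}
Forget the wrap-around: replace $\mathbb Z_n$ by $\mathbb Z^2$, where $(a,b)$ stands for $a+kb$, and $f$ by $f(a,b)=|a|+|b|$. Then $A_0$ is the horizontal axis, $B_0$ the vertical axis, and $A_1=B_1=\emptyset$. Let $j=(x,y)$ with $0\le x<y$. On the horizontal axis,
\[
g_j(a,0)=|x-a|+y-|a|=\begin{cases}x+y,&a\le0,\\ \max(x+y-2a,\;y-x),&a\ge0,\end{cases}
\]
and on the vertical axis $g_j(0,b)=\max(x+y-2b,\;x-y)$ for $b\ge0$ and $g_j(0,b)=x+y$ for $b\le0$. For $j=(1,3)$ the horizontal values for $a=0,1,2,\dots$ are $4,2,2,\dots$, all of weight $0$; the vertical values for $b=0,1,2,3$ are $4,2,0,-2$, of total weight $2$. In general, \emph{if $y-x\ge2$, the horizontal axis never comes close to the bisector of $0$ and $j$, whereas the vertical axis must cross it}: $S_A(j)=0<2=S_B(j)$. So $j$ should be more vertical than horizontal, but only by a little when there is no room. In $\mathbb Z_n$ both axes are short pieces, and other lattice points interfere.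 That is where $n>n_k$ is needed.

\subsection{Tools}
\paragraph{Membership in $B_0$.} If $f(bk)=|b|$, then $|b|=f(bk)\le\|bk\|\le|b|$, so $bk\in B_0$. As the weights are nonnegative, lower bounds on $S_B$ may be obtained from such elements alone.

\begin{lemma}[Crossing Lemma]\label{lem:crossing}
Let $\eta=\pm1$, let $f(bk)=b$ for $0\le b\le b^*$, and put $\theta(b)=g_j(\eta bk)$. If $f(j)\ge2$ and $\theta(b^*)\le0$, then the residues $\eta bk$, $1\le b\le b^*$, are distinct elements of $B_0$ and $\sum_{1\le b\le b^*}\varphi(\theta(b))\ge2$.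
\end{lemma}
\begin{proof}
The residues are distinct because their $f$-values are, and they lie in $B_0$ by the preceding remark. We have $\theta(b)=f(\eta bk-j)-b$, and $f(k)\le1$, so the increments $\theta(b+1)-\theta(b)$ are $0$, $-1$ or $-2$. Let $b_1$ be the first $b$ with $\theta(b)\le0$; since $\theta(0)=f(j)\ge2$, $b_1\ge1$. Either $\theta(b_1)=0$, which has weight $2$, or $\theta(b_1)=-1$ and $\theta(b_1-1)=1$. In the latter case $b_1-1\ge1$ since $\theta(0)\ge2$, and the two weights add up to $2$.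
\end{proof}

\begin{lemma}\label{lem:floor}
Let $z,w$ be integers, $\varepsilon=\pm1$ and $k\ge2$. The function $i\mapsto|z-ik|+|w+\varepsilon i|$ on $\mathbb Z$ attains its minimum only at $i\in\{\lfloor z/k\rfloor,\lceil z/k\rceil\}$.
\end{lemma}
\begin{proof}
If $i\ge z/k$, replacing $i$ by $i+1$ increases the first term by $k$ and decreases the second by at most $1$, so the sum increases. The same holds for $i\le z/k$ and $i-1$.
\end{proof}

\paragraph{Lengths before reduction modulo $n$.} For $t\in\mathbb Z$ let $f_\infty(t)=\min\{|a|+|b|:a+kb=t\}$. Then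
\begin{equation}\label{eq:finf}
f(i)=\min_{t\equiv i}f_\infty(t),\qquad f_\infty(-t)=f_\infty(t)\ge|t|/k,
\end{equation}
the inequality because $|t|\le|a|+k|b|\le k(|a|+|b|)$. For $c\ge0$ and $0\le s\le k$,
\begin{equation}\label{eq:formula}
f_\infty(ck+s)=\min(c+s,\;c+1+k-s),
\end{equation}
since by Lemma~\ref{lem:floor} the minimum of $|ck+s-kb|+|b|$ is attained only for $b\in\{c,c+1\}$.

\section{The case $k=2$}\label{sec:k2}

Let $k=2$, $n\ge11$ and $H=\lfloor n/2\rfloor$. By \eqref{eq:formula}, $f_\infty(t)=\lceil|t|/2\rceil$, so $f(i)=\lceil|i|/2\rceil$, $F=\lceil H/2\rceil$ and $|i|-f(i)=\lfloor|i|/2\rfloor$. Hence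
\[
A_0=\{0,\pm1\},\qquad A_1=\{\pm2,\pm3\}.
\]
If $0\le2b\le H$, then $f(2b)=b$, so $\pm2b\in B_0$.

\subsection{Above the threshold}
Let $n\ge12$ and $e=\lfloor H/2\rfloor\ge3$. Then $2e\le H\le2e+1$ and $4e\le n\le4e+3$. For $b,b'\ge1$,
\begin{equation}\label{eq:k2disjoint}
2b+2b'<4e\ \Longrightarrow\ -2b\not\equiv2b'\pmod n .
\end{equation}

\begin{lemma}\label{lem:N}
If $4\le j\le H$, then the residues $-2b$, $1\le b\le e$, are distinct elements of $B_0$ of total weight at least $2$ in $S_B(j)$.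
\end{lemma}
\begin{proof}
From $-1\le2e-j\le n-2e-j\le2e+3-j\le2e-1$ we get $|2e+j|\le2e-1$, so $g_j(-2e)=f(2e+j)-e\le0$. As $f(j)\ge2$, the Crossing Lemma applies with $\eta=-1$, $b^*=e$.
\end{proof}

\begin{proposition}\label{prop:k2}
Let $k=2$ and $n\ge12$. Then \eqref{eq:goal} holds.
\end{proposition}
\begin{proof}
\emph{Level $0$.} For $j=0$ all values $g_j$ are $0$, so $S_A=2\cdot3+4=10$. If $n$ is even, $B_0$ contains all $n/2\ge6$ even residues. If $n$ is odd, it contains the $1+2e\ge7$ residues $\pm2b$, $0\le b\le e$. These are distinct, because $2b+2b'$ is even and at most $4e<2n$, hence not a positive multiple of the odd number $n$. So $S_B\ge12$.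

For the other levels we choose $j$ as follows. The table lists $g_j(i)$ for $i\in A_0\cup A_1$; a star stands for an arbitrary value, which contributes at most $1$ because $\psi\le1$.
\[
\begin{array}{l|ccc|cccc|c}
\text{level and }j&0&1&-1&2&-2&3&-3&S_A\\ \hline
m=1,\ j=1&1&-1&0&0&1&-1&0&7\\
m=2,\ j=4&2&1&2&0&2&-1&\ge1&\le3\\
m=3,\ n\ge13,\ j=6&3&2&\ge2&1&\ge2&0&*&\le3\\
m=3,\ n=12,\ j=5&3&1&2&1&2&-1&0&3\\
m\ge4,\ 2m\le H,\ j=2m&m&m-1&\ge m-1&m-2&\ge m-2&m-3&\ge m-3&\le2\\
m\ge4,\ 2m>H,\ j=2m-1&m&m-2&\ge m-2&m-2&m-2&m-4&*&\le2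
\end{array}
\]
The entries at $i\ge0$, and those at $i<0$ with $j-i\le H$, follow from $f(t)=\lceil t/2\rceil$ for $0\le t\le H$. The others are as follows. For $m=2$: $|7|\ge5$. For $m=3$, $n\ge13$: $|7|\ge6$ and $|8|\ge5$. For $m=3$, $n=12$: $|7|=5$ and $|8|=4$. For $m\ge4$, $2m\le H$: $n\ge4m$, so $|2m+r|\ge2m-r$ for $r=1,2,3$, and $f(2m+r)\ge m,\,m-1,\,m-1$, respectively. For $m\ge4$, $2m>H$: from $m\le F=\lceil H/2\rceil$ we get $H=2m-1$ and $n\in\{4m-2,4m-1\}$, so $|2m|\ge2m-2$ and $|2m+1|\in\{2m-3,2m-2\}$. In the last two rows only $i=\pm3$ can have positive weight.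

It remains to bound $S_B$ from below.

$m=1$, $j=1$: $g_j=0$ at $2b$ for $1\le b\le e$, of total weight $2e\ge6$. At $0$ and at $-2$ we have $g_j=1$, and $-2\not\equiv2b$ by \eqref{eq:k2disjoint}, as $2b+2\le2e+2<4e$. So $S_B\ge8>7$.

$m=2$, $j=4$: $g_j=0$ at $2$, of weight $2$. Lemma~\ref{lem:N} gives $2$ more at residues different from $2$, as $2b+2\le2e+2<4e$. So $S_B\ge4$.

$m=3$, $n\ge13$, $j=6$: $g_j=1,-1$ at $2,4$. Lemma~\ref{lem:N} gives $2$ more at different residues, as $2b+4\le2e+4<4e$. So $S_B\ge4$.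

$m=3$, $n=12$, $j=5$: $g_j=1,-1,0$ at $2,4,-4$ (here $f(9)=f(3)=2$). So $S_B\ge4$.

$m\ge4$, $2m\le H$, $j=2m$: $g_j(2b)=m-2b$ for $0\le b\le m$. These values have total weight $2$, located at $1\le b\le(m+1)/2$. Lemma~\ref{lem:N} gives $2$ more. The residues are different, as $(m+1)+2e\le3e+1<4e$; here $e\ge m\ge4$. So $S_B\ge4$.

$m\ge4$, $2m>H$, $j=2m-1$: for $0\le b\le m-1$, $g_j(2b)=f(2m-1-2b)-b=m-2b$. For $1\le b\le m-1$, $|2m-1+2b|=n-(2m-1)-2b\in\{2m-1-2b,2m-2b\}$, so $g_j(-2b)=(m-b)-b=m-2b$ too. In each direction the total weight is $2$, located at $1\le b\le(m+1)/2\le m-1$. The two sets of residues are disjoint, as $2(m+1)<4m-2\le n$. So $S_B\ge4$.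
\end{proof}

\subsection{At the threshold}
\begin{proposition}\label{prop:11}
$GP(11,2)$ has diameter $5$ and is $4$-distance-balanced.
\end{proposition}
\begin{proof}
Here $F=3$ is attained only at $\pm5$. We have $D\le5$ and $d(u_0,u_5)=\min(5,5)=5$, so $D=5$. The multiples $2b$ for $b=1,\dots,5$ are $2,4,-5,-3,-1$, so $\|\pm2\|=1$, $\|\pm4\|=2$, $\|\pm5\|=3$, $\|\pm3\|=4$, $\|\pm1\|=5$. The values of $f$ at these five pairs are $1,2,3,2,1$, so $B_0=\{0,\pm2,\pm4,\pm5\}$ and $B_1=\emptyset$. Let $j=5$. At $0,1,-1$ we have $g_j=3,1,2$, and at $2,-2,3,-3$ we have $g_j=1,1,-1,0$, so $S_A=1+3=4$. At $0,2,-2,4,-4,5,-5$ we have $g_j=3,1,1,-1,-1,-3,-2$, so $S_B=4$. Since $S_A(-5)=S_A(5)$ and $S_B(-5)=S_B(5)$, Lemma~\ref{lem:balance} with $\ell=4$ gives the claim.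
\end{proof}

\section{The lattice for $k\ge3$}\label{sec:lattice}

From now on $k\ge3$. Put
\[
h=\lfloor k/2\rfloor+1,\qquad M=\lceil k/2\rceil+1 .
\]
For $k$ odd, $h=\frac{k+1}2$ and $M=\frac{k+3}2$; for $k$ even, $h=M=\frac k2+1$. We shall see that $A_0\cup A_1$ reaches exactly to $\pm h$, and that $B_0$ contains at least the multiples $bk$ with $|b|\le M$.

\subsection{The outer side}
\begin{lemma}\label{lem:outer}
Let $k\ge3$, $n\ge k(k+2)$. For $0\le a\le k$ we have $f(a)=\min(a,k+1-a)$. The set $A_0\cup A_1$ consists of the residues of the integers $a$ with $|a|\le h$; $A_1=\emptyset$ if $k$ is odd and $A_1=\{\pm h\}$ if $k$ is even. With $\delta_a=1$ if $k$ is even and $|a|=h$, and $\delta_a=0$ otherwise, we have for $|a|\le h$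
\begin{equation}\label{eq:outer}
f(a)=|a|-\delta_a\le\lfloor (k+1)/2\rfloor,\qquad 2|a|-\delta_a\le k+1,\ \text{ with equality for }|a|=h.
\end{equation}
In particular $S_A(0)=2|A_0|+|A_1|=2k+4$.
\end{lemma}
\begin{proof}
Let $0\le a\le k$. By \eqref{eq:formula}, $f_\infty(a)=\min(a,k+1-a)\le\frac{k+1}2$. All other integers congruent to $a$ have absolute value at least $n-k\ge k(k+1)$, so there $f_\infty\ge k+1$. This gives $f(a)$, and $|a|-f(a)=\max(0,2a-k-1)$. If $k\le a\le n/2$, write $a=ck+s$ with $c\ge1$, $0\le s<k$; then $f(a)\le c+s=a-c(k-1)\le a-2$, so the excess is $2$. Hence $A_0$ is given by $2|a|\le k+1$ and $A_1$ by $2|a|=k+2$. The remaining claims follow by inspection for each parity. For $k$ odd, $2|A_0|+|A_1|=2(k+2)$; for $k$ even it is $2(k+1)+2$.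
\end{proof}

\subsection{The parameters $\varepsilon,Q,R,G$}
Let $n>n_k$ and write $n=qk+\sigma$, $0\le\sigma<k$. Since $n\ge k(k+2)+2$ for odd $k$ and $n\ge k(k+2)+1$ for even $k$, we have $q\ge k+2$; and if $q=k+2$, then $\sigma\ge2$ for $k$ odd, $\sigma\ge1$ for $k$ even.

In the $(a,b)$-plane, where $(a,b)$ stands for $a+kb$, there are two short ways around $\mathbb Z_n$: $(\sigma,q)$, of length $q+\sigma$, and $(\sigma-k,q+1)$, of length $q+1+k-\sigma$. (For $\sigma=0$ they are $(0,q)$ and $(k,q-1)$.) The points farthest from $0$ will turn out to lie about halfway along the \emph{longer} one, so we build the coordinates on it. A sign $\varepsilon$ puts it into the positive quadrant, as the vector $(R,Q)$: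
\[
\begin{array}{c|ccc}
&\varepsilon&Q&R\\ \hline
\sigma=0&1&q-1&k\\
\sigma\ge(k+1)/2&1&q&\sigma\\
1\le\sigma\le k/2&-1&q+1&k-\sigma
\end{array}
\qquad\qquad n=Qk+\varepsilon R,\qquad G=Q-R .
\]
These satisfy:
\begin{itemize}
\item if $\varepsilon=1$: $\frac{k+1}2\le R\le k$, $Q\ge k+2$ (for $\sigma=0$ we have $q\ge k+3$), $G\ge2$, and $G=2$ iff $(Q,R)=(k+2,k)$ iff $n=k(k+3)$;
\item if $\varepsilon=-1$: $\frac k2\le R\le k-1$, $Q\ge k+3$, and $G\ge5$, except that $G=4$ when $k$ is even and $(Q,R)=(k+3,k-1)$. (If $k$ is odd and $Q=k+3$, then $\sigma\ge2$, so $R\le k-2$.)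
\end{itemize}
In all cases $n>k(k+2)$, $2R\ge k+\varepsilon$ and $G+k+\varepsilon\ge k+3$. It is through these bounds that $n>n_k$ enters.

\subsection{Coordinates}
Let $\pi:\mathbb Z^2\to\mathbb Z_n$, $\pi(x,y)=\varepsilon x+ky$. It is onto. Its kernel $\Lambda$ has index $n$, contains $(k,-\varepsilon)$ and $(R,Q)$, and is generated by them, because their determinant is $kQ+\varepsilon R=n$. Its elements are $\lambda_{l,i}=l(R,Q)+i(k,-\varepsilon)$. Since representations $a+kb$ of a residue correspond to the preimages $(\varepsilon a,b)$,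
\[
f(\pi(x,y))=\min_{\lambda\in\Lambda}\|(x,y)-\lambda\|_1 .
\]
Six lattice points will matter:
\[
\begin{array}{lll}
P_0=(0,0),&P_1=(k,-\varepsilon),&P_2=(-k,\varepsilon),\\
P_3=(R,Q),&P_4=(R-k,Q+\varepsilon),&P_5=(R+k,Q-\varepsilon),
\end{array}
\]
that is, $\lambda_{0,0},\lambda_{0,1},\lambda_{0,-1}$ and $\lambda_{1,0},\lambda_{1,-1},\lambda_{1,1}$. Put
\[
X=\lfloor (k+\varepsilon)/2\rfloor,\qquad Y=\lfloor (G+k+\varepsilon)/2\rfloor .
\]
A point $(x,y)\in\mathbb Z^2$ is \emph{admissible} if $0\le x\le X$, $1\le y\le Y$ and $2(x+y)\le Q+R$. As the proof of Lemma~\ref{lem:nearest}(i) will show, the three upper bounds express that $P_0$ is at least as near to $(x,y)$ as $P_1$, $P_4$ and $P_3$, respectively. See Figure~\ref{fig:lattice}.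

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\draw[->,gray] (-6,0)--(9.3,0);
\draw[->,gray] (0,-1.8)--(0,10);
\draw[thick] (-2,4)--(4,4);
\draw[thick,dashed] (1,-1)--(1,9);
\foreach \x/\y in {0/1,0/2,0/3,0/4,0/5,1/1,1/2,1/3,2/1,2/2,2/3,3/1,3/2}
 \fill (\x,\y) circle (2.2pt);
\draw[fill=white,thick] (1,4) circle (5pt);
\foreach \x/\y in {0/0,5/-1,-5/1,3/8,-2/9,8/7} \fill (\x,\y) circle (5pt);
\node[below left] at (0,0) {$P_0$};
\node[below right] at (5,-1) {$P_1$};
\node[above left] at (-5,1) {$P_2$};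
\node[above right] at (3,8) {$P_3$};
\node[above left] at (-2,9) {$P_4$};
\node[above right] at (8,7) {$P_5$};
\end{tikzpicture}
\caption{The plane for $k=5$, $n=43$, where $(x,y)$ stands for $x+5y$ modulo $43$ ($\varepsilon=1$, $Q=8$, $R=3$). Large dots: the six relevant points of the lattice of pairs representing $0$. Small dots and the circle: the admissible points. The circle is $(1,4)$, which stands for $j=21$. Give a point weight $2$ if its $\ell_1$-distance to the nearest lattice point equals its $\ell_1$-distance to the circle, and weight $1$ if the two differ by $1$. Then $S_A(j)$ is the total weight of the integer points of the solid segment (from $(-2,4)$ to $(4,4)$), and $S_B(j)$ is at least that of the dashed segment (from $(1,-1)$ to $(1,9)$).}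
\label{fig:lattice}
\end{figure}

Let $(x,y)$ be admissible. Then $x\le X\le R$ and $x\le\frac{k+1}2$. Moreover, since $2y\le Q+(k-R+\varepsilon)$,
\begin{equation}\label{eq:ybounds}
4y\le3Q-1\ (\varepsilon=1),\qquad 4y\le3Q-5\ (\varepsilon=-1),
\end{equation}
because $k-R+1\le\frac{k+1}2\le\frac{Q-1}2$ for $\varepsilon=1$ and $k-R-1\le\frac k2-1\le\frac{Q-5}2$ for $\varepsilon=-1$. So $y\le Q-1$, and $y\le Q-2$ if $\varepsilon=-1$; in particular $Q+\varepsilon-y\ge0$ and $Q+2\varepsilon-y\ge0$.

The next lemma says that admissible points have the expected length, and that on the horizontal line through such a point only the six points $P_i$ can be relevant.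

\begin{lemma}\label{lem:nearest}
Let $(x,y)$ be admissible and $m=x+y$.
\begin{enumerate}
\item[(i)] $f(\pi(x,y))=m$.
\item[(ii)] For every integer $a$ with $|a|\le h$, either $f(\pi(x-a,y))\ge f(a)+2$ or
\[
f(\pi(x-a,y))=\min_{0\le i\le5}\|(x-a,y)-P_i\|_1 .
\]
\end{enumerate}
\end{lemma}
\begin{proof}
Let $|a|\le h$, fix $l$, and put $z=x-a-lR$, $t=ky+\varepsilon(x-a)$. The distance from $(x-a,y)$ to $\lambda_{l,i}$ is $|z-ik|+|y-lQ+i\varepsilon|$. By Lemma~\ref{lem:floor}, its minimum over $i$ is attained only at $i\in\{\lfloor z/k\rfloor,\lceil z/k\rceil\}$. The pairs $(a',b')=(z-ik,\,y-lQ+i\varepsilon)$, $i\in\mathbb Z$, are exactly the integer solutions of $\varepsilon a'+kb'=t-ln$, so this minimum is $f_\infty(t-ln)$. We shall use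
\begin{equation}\label{eq:trange}
0\le t\le n+k .
\end{equation}
To prove it, note that $X+h$ equals $k+1$ for $\varepsilon=1$ and $k$ for $\varepsilon=-1$, and that $h\le k$. If $\varepsilon=1$, then $t\ge k-h\ge0$ and, by \eqref{eq:ybounds}, $t\le k\frac{3Q-1}4+k+1\le Qk+R+k=n+k$. If $\varepsilon=-1$, then $t\ge k-(X+h)=0$ and $t\le ky+h\le k\frac{3Q-5}4+k\le Qk\le n+k$.

(ii) We show for each $l$ that a point $\lambda_{l,i}$ that is nearest to $(x-a,y)$ among those with the same $l$ and is not one of $P_0,\dots,P_5$ has distance at least $f(a)+2$. Since $f(\pi(x-a,y))$ is attained at a lattice point that is nearest among those with its own $l$, this proves (ii).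

$l=0$: here $z\in[-h,X+h]\subseteq[-k,k+1]$, so $i\in\{-1,0,1\}$, which gives $P_2,P_0,P_1$, or $i=2$, $z=k+1$ and $\varepsilon=1$. In the last case the distance is $(k-1)+(y+2)\ge k+2\ge f(a)+2$.

$l=1$: here $z\in[-R-h,\,X+h-R]\subseteq[-2k,k]$, so $i\in\{-2,-1,0,1\}$. The values $-1,0,1$ give $P_4,P_3,P_5$. If $i=-2$, then $z<-k$, so $a>x+k-R\ge0$. The distance is $(z+2k)+(Q+2\varepsilon-y)$, and, by $x\ge0$ and $2y\le Q+k-R+\varepsilon$, the distance minus $a$ is
\[
2k+x-R+Q+2\varepsilon-y-2a\ \ge\ \tfrac12(G+3k+3\varepsilon)-2a .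
\]
For $k$ odd we have $f(a)=a$ and $2a\le k+1$, and the bound is at least $\frac12(G+k+3\varepsilon-2)$. This is at least $3$ if $\varepsilon=1$, and at least $k/2>1$ if $\varepsilon=-1$, as then $G\ge5$; so the integer in question is at least $2$. For $k$ even and $a\le h-1=k/2$ we have $f(a)=a$, and the bound is at least $\frac12(G+k+3\varepsilon)>2$. For $k$ even and $a=h$ the bound is $\frac12(G+k+3\varepsilon-4)>0$, so the distance is at least $a+1=f(a)+2$.

$l\ne0,1$: by \eqref{eq:trange}, $|t-ln|\ge n-k>k(k+1)$, so $f_\infty(t-ln)\ge k+2\ge f(a)+2$.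

(i) Take $a=0$; then $t=ky+\varepsilon x$. We show that no lattice point has distance less than $m$, the distance of $P_0$.

$l=0$: $z=x\in[0,k]$, so $i\in\{0,1\}$. The distances are $m$ and $k-x+y+\varepsilon\ge m$, as $2x\le k+\varepsilon$.

$l=1$: $z=x-R\in[-k,0]$, so $i\in\{-1,0\}$. The distances are $x-R+k+Q+\varepsilon-y\ge m$, as $2y\le Q+k-R+\varepsilon$, and $Q+R-m\ge m$.

$l\le-1$: by \eqref{eq:finf}, $f_\infty(t-ln)\ge(t+n)/k=y+Q+\varepsilon(x+R)/k\ge y+Q-2\ge m$, since $x+R\le2k$ and $x\le\frac{k+1}2\le Q-2$.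

$l\ge2$: $f_\infty(t-ln)\ge(2n-t)/k=2Q-y+\varepsilon(2R-x)/k$. If $\varepsilon=1$, this is at least $2Q-y\ge m$, since $x+2y\le\frac{k+1}2+Q+\frac{k+1}2\le2Q$. If $\varepsilon=-1$, it is at least $2Q-y-2\ge m$, since $x+2y\le\frac{k-1}2+Q+\frac k2-1\le2Q-2$.
\end{proof}

\subsection{The inner side and the maximum of $f$}
\begin{lemma}\label{lem:inner}
$f(bk)=|b|$ for $|b|\le Y$, and $Y\ge M$. The residues $bk$, $|b|\le M$, are distinct, except that $Mk\equiv-Mk$ when $k$ is odd and $n=k(k+3)$. In particular $|B_0|\ge k+3$.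
\end{lemma}
\begin{proof}
For $1\le b\le Y$ the point $(0,b)$ is admissible, since $2Y\le Q+k-R+\varepsilon\le Q+R$. So $f(bk)=b$ by Lemma~\ref{lem:nearest}(i). As $G+k+\varepsilon\ge k+3$, we get $Y\ge\lfloor(k+3)/2\rfloor=M$. If $bk\equiv b'k$ with $b\ne b'$ and $|b|,|b'|\le M$, then $|b-b'|k\le2Mk\le k(k+3)<2n$ is a positive multiple of $n$, hence equal to $n>k(k+2)$. So $|b-b'|=k+3=2M$, $k$ is odd, $n=k(k+3)$ and $\{b,b'\}=\{M,-M\}$. The residues $bk$, $|b|\le M$, lie in $B_0$, and their number is at least $2M=k+3$ for $k$ odd and equal to $2M+1=k+3$ for $k$ even.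
\end{proof}

\begin{lemma}\label{lem:F}
$F=\lfloor(Q+R)/2\rfloor$, except that $F=\frac{Q+R}2-1$ if $k$ is even, $Q$ odd, $\varepsilon=-1$ and $R=k-1$. For every $1\le m\le F$ the point with $x=\max(0,m-Y)$, $y=m-x$ is admissible.
\end{lemma}
\begin{proof}
\emph{Upper bound.} Represent a residue by $t=ck+s\in[0,n)$ with $0\le s<k$, $0\le c\le q$. We exhibit two representations $(a,b)$, meaning $a+kb\equiv t$, and add their norms. For $\sigma\ge1$ and $s\le\sigma$: $(s,c)$ and $(s-\sigma,c-q)$, with norm sum $q+\sigma$. For $\sigma\ge1$ and $s\ge\sigma$ we have $c\le q-1$: $(s-k,c+1)$ and $(s-\sigma,c-q)$, with norm sum $q+k+1-\sigma$. For $\sigma=0$ we have $c\le q-1$: $(s,c)$ and $(s-k,c-q+1)$, with norm sum $q+k-1$. By the choice of $Q,R$ (the longer way around), all these sums are at most $Q+R$, so $f\le(Q+R)/2$.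

In the exceptional case $\sigma=1$, and $q=Q-1$ is even, so $n=qk+1$ is odd. Each residue or its negative has a representative $t=ck+s\in[0,qk/2]$. If $c=q/2$, then $s=0$ and $f\le q/2$. Otherwise $f\le c+\min(s,k+1-s)\le\frac q2-1+\frac k2$. So $F\le\frac{q+k}2-1=\frac{Q+R}2-1$.

\emph{Admissibility.} Let $1\le m$ be at most the stated value of $F$. Then $2m\le Q+R$. If $m\le Y$, the point is $(0,m)$ and is admissible. If $m>Y$, then $y=Y$, and we need $m\le X+Y$. Now
\[
X+Y\ge\tfrac{k+\varepsilon-1}2+\tfrac{Q+k-R+\varepsilon-1}2=\tfrac{Q+R}2+(k-R+\varepsilon)-1,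
\]
which suffices if $k-R+\varepsilon\ge1$. This leaves only $\varepsilon=-1$, $R=k-1$, where $Y=\lfloor Q/2\rfloor$ and $X=\lfloor\frac{k-1}2\rfloor$. If $k$ is odd, $X+Y=\lfloor\frac{Q+k-1}2\rfloor=\lfloor\frac{Q+R}2\rfloor$. If $k$ and $Q$ are even, $X+Y=\frac{Q+k}2-1=\lfloor\frac{Q+R}2\rfloor$. If $k$ is even and $Q$ odd, $X+Y=\frac{Q+k-1}2-1=\frac{Q+R}2-1$. In each case $X+Y$ is at least the stated value. By Lemma~\ref{lem:nearest}(i) the stated values of $f$ are attained, and with the upper bound the formula for $F$ follows.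
\end{proof}

\section{Estimates of $S_A$ and $S_B$}\label{sec:estimates}

Throughout this section $(x,y)$ is admissible,
\[
j=\pi(x,y),\qquad m=x+y\ge4,\qquad \Delta=y-x\ge1 .
\]
So $f(j)=m$ by Lemma~\ref{lem:nearest}(i). The quantity $\Delta$ measures how much more vertical than horizontal $j$ is; it is the parameter to be chosen in Section~\ref{sec:large}.

\subsection{The horizontal line}
By Lemma~\ref{lem:outer}, $A_0\cup A_1$ is the set of residues $\varepsilon a=\pi(a,0)$ with $|a|\le h$. Put
\[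
g(a)=g_j(\varepsilon a)=f(\pi(x-a,y))-f(a),\qquad \gamma_i(a)=\|(x-a,y)-P_i\|_1-f(a)\quad(0\le i\le5).
\]
The weight of $a$ is $\varphi(g(a))$ if $\delta_a=0$ and $\psi(g(a))$ if $\delta_a=1$, and $S_A(j)$ is the sum of these weights. By Lemma~\ref{lem:nearest}(ii), if $g(a)\le1$, then $g(a)=\min_i\gamma_i(a)$. We write $p=|a|$, $\delta=\delta_a$, so $f(a)=p-\delta$, and treat separately the \emph{positive side} $a=p\ge0$ and the \emph{negative side} $a=-p\le0$. The common point $a=0$ has $g(0)=m\ge4$ and weight $0$.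

We shall see that on each side only two of the six points $P_i$ can produce a value $g\le1$. As $p$ grows, the corresponding $\gamma_i-\delta$ descends in steps of $2$ while $(x-a,y)$ approaches $P_i$ horizontally, and is constant afterwards. Indeed, from $|w|=\max(w,-w)$ we get, on the positive side,
\begin{equation}\label{eq:pos}
\begin{aligned}
\gamma_0&=\max(m-2p,\ \Delta)+\delta,\\
\gamma_4&=\max(G-\Delta+k+\varepsilon-2p,\ Q+R-m-k+\varepsilon)+\delta,
\end{aligned}
\end{equation}
and on the negative side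
\begin{equation}\label{eq:neg}
\begin{aligned}
\gamma_1&=\max(k+\Delta+\varepsilon-2p,\ m-k+\varepsilon)+\delta,\\
\gamma_3&=\max(Q+R-m-2p,\ G-\Delta)+\delta .
\end{aligned}
\end{equation}
For instance, $\gamma_4=|x-p-R+k|+(Q+\varepsilon-y)-p+\delta$. In each line the first entry of the maximum is called the \emph{slope} and the second the \emph{flat}. By \eqref{eq:outer}, a slope $C-2p$ satisfies $C-2p+\delta\ge C-k-1$, with equality for $p=h$.

\begin{lemma}\label{lem:four}
\begin{enumerate}
\item[(a)] On the positive side, $g(a)\le1$ implies $g(a)=\gamma_0(a)$ or $g(a)=\gamma_4(a)$. On the negative side, $g(a)\le1$ implies $g(a)=\gamma_1(a)$ or $g(a)=\gamma_3(a)$.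
\item[(b)] Where the flat of $\gamma_1$ exceeds its slope, $\gamma_1\ge\Delta+1+\varepsilon$. Where the flat of $\gamma_4$ exceeds its slope, $\gamma_4\ge G-\Delta+1+\varepsilon$.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) We show that the other $\gamma_i$ are at least $2$. Recall $k-x+y+\varepsilon\ge m$, $x-R+k+Q+\varepsilon-y\ge m$ and $Q+R-m\ge m$ from admissibility. On the positive side
\begin{align*}
\gamma_1&\ge(k+p-x)+(y+\varepsilon)-p\ge m, & \gamma_2&\ge m+k-\varepsilon-2p+\delta\ge m-1-\varepsilon\ge2,\\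
\gamma_3&\ge(R+p-x)+(Q-y)-p\ge m, & \gamma_5&\ge Q+R-m+k-\varepsilon\ge m.
\end{align*}
On the negative side $\gamma_0\ge m$, $\gamma_2\ge m+k-\varepsilon\ge m$, and
\[
\gamma_4\ge x-R+k+Q+\varepsilon-y\ge m,\qquad \gamma_5\ge Q+R-m+k-\varepsilon-2p+\delta\ge m-1-\varepsilon\ge2 .
\]

(b) If $m-k+\varepsilon>k+\Delta+\varepsilon-2p$, then, as $m=2x+\Delta$, we get $p\ge k-x+1$. So $m\ge2(k+1-p)+\Delta$, and $\gamma_1=m-k+\varepsilon+\delta\ge k+2+\Delta+\varepsilon-2p+\delta\ge\Delta+1+\varepsilon$.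

If $Q+R-m-k+\varepsilon>G-\Delta+k+\varepsilon-2p$, then $p\ge x+k-R+1$. So $m=2x+\Delta\le2(p-1-k+R)+\Delta$, and $\gamma_4=Q+R-m-k+\varepsilon+\delta\ge G-\Delta+k+2+\varepsilon-2p+\delta\ge G-\Delta+1+\varepsilon$.
\end{proof}

A slope with constant $C$ ends, at $p=h$, at the value $E=C-k-1$. Its possible contribution depends only on $E$: let $\omega(E)=0$ for $E\ge2$, $\omega(1)=1$, and $\omega(E)=2$ for $E\le0$.

\begin{lemma}\label{lem:slope}
For fixed $C$, the points of one side with $g\le1$ and $g=C-2p+\delta$ have total weight at most $\omega(C-k-1)$.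
\end{lemma}
\begin{proof}
Let $E=C-k-1$. On the points with $\delta=0$ the values $C-2p$ form a progression with difference $-2$. Of the values $-1,0,1$ it contains either at most $0$, or at most $1$ and $-1$, so the total $\varphi$-weight is at most $2$. If $k$ is odd, the last value is $E$, so the weight is $0$ if $E\ge2$ and at most $1$ if $E=1$. If $k$ is even, the last value with $\delta=0$ is $E+1$, and the value at the point with $\delta=1$ is $E$. The total weight is $0$ for $E\ge2$, at most $\psi(1)=1$ for $E=1$, at most $\varphi(1)+\psi(0)=2$ for $E=0$, and at most $2+0$ for $E\le-1$.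
\end{proof}

\begin{lemma}\label{lem:SA}
\begin{enumerate}
\item[(i)] If $\Delta+\varepsilon\ge1$, then the points of the negative side with $g=\gamma_1\le1$ have total weight at most $\omega(\Delta+\varepsilon-1)$.
\item[(ii)] If $G-\Delta+\varepsilon\ge1$, then the points of the positive side with $g=\gamma_4\le1$ have total weight at most $\omega(G-\Delta+\varepsilon-1)$.
\item[(iii)] If $\Delta\ge2$ and $m\le Q+R-k-3$, then $S_A(j)\le\omega(\Delta+\varepsilon-1)$.
\item[(iv)] If $2\le\Delta\le G-2$, then $S_A(j)\le\omega(G-\Delta+\varepsilon-1)+\omega(\Delta+\varepsilon-1)$.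
\end{enumerate}
\end{lemma}
\begin{proof}
(i), (ii) By Lemma~\ref{lem:four}(b), $\gamma_1$ (or $\gamma_4$) is at least $2$ where its flat exceeds its slope, so it is at most $1$ only where the slope is the maximum. The constants of the slopes are $C=k+\Delta+\varepsilon$ and $C=G-\Delta+k+\varepsilon$; apply Lemma~\ref{lem:slope}.

(iii) On the positive side $\gamma_0\ge\Delta\ge2$ and $\gamma_4\ge Q+R-m-k+\varepsilon\ge3+\varepsilon\ge2$. On the negative side $\gamma_3\ge Q+R-m-2p+\delta\ge Q+R-m-k-1\ge2$, and (i) applies.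

(iv) Now $\gamma_0\ge\Delta\ge2$ and $\gamma_3\ge G-\Delta\ge2$; apply (i) and (ii).
\end{proof}

\subsection{The vertical line}
\begin{lemma}\label{lem:SB}
\begin{enumerate}
\item[(i)] $S_B(j)\ge2$.
\item[(ii)] If $\Delta\le G$ and $m\ge Q+R-k-2$, then $S_B(j)\ge4$, except possibly when $k$ is odd and $n=k(k+3)$. In that case also $S_B(j)\ge4$ if $g_j(bk)\le0$ for some $1\le b\le\min(y,M-1)$.
\end{enumerate}
\end{lemma}
\begin{proof}
By Lemma~\ref{lem:inner}, $f(bk)=|b|$ for $|b|\le Y$, and $y\le Y$, $M\le Y$. Moreover $f(j)=m\ge2$.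

(i) Since $j-yk=\varepsilon x$, $g_j(yk)\le x-y=-\Delta\le0$; the Crossing Lemma with $\eta=1$, $b^*=y$ gives $S_B\ge2$.

(ii) We cross one bisector downward from $(x,y)$, towards $P_0$, and another one upward, towards $P_3$. From $2m\le Q+R\le m+k+2$ we get $m\le k+2\le2M$; also $Q+R-m\le k+2\le2M$. Downward, let $b^*=\min(y,M)$. Then $g_j(b^*k)=f(\pi(x,y-b^*))-b^*\le x+(y-b^*)-b^*$, which is $-\Delta$ if $b^*=y$ and $m-2M$ if $b^*=M$; both are $\le0$. Upward, let $\beta^*=\min(Q-y,M)\ge1$. Measuring the distance to $P_3$,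
\[
g_j(-\beta^*k)=f(\pi(x,y+\beta^*))-\beta^*\le(R-x)+(Q-y-\beta^*)-\beta^*,
\]
which is $\Delta-G$ if $\beta^*=Q-y$ and $Q+R-m-2M$ if $\beta^*=M$; both are $\le0$. By the Crossing Lemma each of the sets $\{bk:1\le b\le b^*\}$ and $\{-bk:1\le b\le\beta^*\}$ has total weight at least $2$. By Lemma~\ref{lem:inner} they are disjoint, unless $k$ is odd and $n=k(k+3)$, when $Mk\equiv-Mk$ can be common. If $g_j(bk)\le0$ for some $1\le b\le\min(y,M-1)$, we apply the Crossing Lemma downward only up to this $b$, and the two sets are disjoint in any case.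
\end{proof}

\section{Levels $m\ge4$, for $k\ge3$}\label{sec:large}

Let $4\le m\le F$. There are two regimes. If $m$ is small compared with $(Q+R)/2$, only $P_0$ and $P_1$ can be relevant on the horizontal line, and $S_A\le1<2\le S_B$. If $m$ is close to $(Q+R)/2$, the point $P_3$ is about as near as $P_0$. Then $S_A$ may grow to $3$, but the vertical line crosses a bisector both downward and upward, and $S_B\ge4$.

\subsection{Regime I: $m\le Q+R-k-3$}
Take $(x,y)$ from Lemma~\ref{lem:F}. If $x=0$, then $\Delta=m\ge4$, and Lemma~\ref{lem:SA}(iii) gives $S_A\le\omega(m+\varepsilon-1)=0$. If $x>0$, then $y=Y$ and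
\[
\Delta=2Y-m\ge(Q+k-R+\varepsilon-1)-(Q+R-k-3)=2(k-R)+2+\varepsilon\ge3,
\]
for $\varepsilon=-1$ because $R\le k-1$. So $S_A\le\omega(\Delta+\varepsilon-1)\le1$. In both cases $S_B\ge2$ by Lemma~\ref{lem:SB}(i).

\subsection{Regime II: $m\ge Q+R-k-2$}
From $2m\le Q+R\le m+k+2$ and $Q+R=2R+G$ we have
\begin{equation}\label{eq:mII}
m\le k+2,\qquad m\le R+\lfloor G/2\rfloor .
\end{equation}
We choose $\Delta\equiv m\pmod2$ with $1\le\Delta\le m$ and put $x=\frac{m-\Delta}2$, $y=\frac{m+\Delta}2$. Since $2m\le Q+R$, this point is admissible if and only if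
\begin{equation}\label{eq:adm}
m-\Delta\le2X\qquad\text{and}\qquad m+\Delta\le G+k+\varepsilon .
\end{equation}
By \eqref{eq:pos}, \eqref{eq:neg} and Lemma~\ref{lem:SA}, a large $\Delta$ keeps the contributions of $P_0$ and $P_1$ small, and a large $G-\Delta$ those of $P_3$ and $P_4$. So $\Delta$ has to be chosen between $0$ and $G$ with some care, in particular if $G$ is small. In each case below $\Delta\le G$ and $S_A\le3$. By Lemma~\ref{lem:SB}(ii), $S_B\ge4$; only for $G=2$ and $k$ odd does its extra condition have to be checked.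

\subsubsection*{The case $\varepsilon=-1$}
\emph{$G\ge5$, and not both $k$ even and $m=k+2$.} Let $\Delta\in\{2,3\}$. First, \eqref{eq:adm}. For $k$ odd, $2X=k-1$; if $\Delta=3$, then $m\le k+2$, and if $\Delta=2$, then $m$ is even, so $m\le k+1$. For $k$ even, $2X=k-2$; if $\Delta=3$, then $m$ is odd, so $m\le k+1$, and if $\Delta=2$, then $m\le k$. So $m-\Delta\le2X$. Next, $m+\Delta\le(k-1)+\lfloor G/2\rfloor+3\le G+k-1$, as $\lceil G/2\rceil\ge3$. Since $\Delta\le G-2$, Lemma~\ref{lem:SA}(iv) gives $S_A\le\omega(G-\Delta-2)+\omega(\Delta-2)$. This is $\omega(G-4)+2\le3$ for $\Delta=2$, and at most $2+1=3$ for $\Delta=3$.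

\emph{$G\ge5$, $k$ even, $m=k+2$.} Then $2k+4=2m\le Q+R\le m+k+2=2k+4$, so $Q+R=2k+4$. If $R=k-1$, then $Q=k+5$ is odd, and Lemma~\ref{lem:F} gives $F=m-1$, a contradiction. So $R\le k-2$ and $G=2k+4-2R\ge8$. Take $\Delta=4$: $x=\frac k2-1=X$ and $m+4=k+6\le G+k-1$. By Lemma~\ref{lem:SA}(iv), $S_A\le\omega(G-6)+\omega(2)=0$.

\emph{$G=4$.} Then $k$ is even, $Q=k+3$, $R=k-1$; $F=k$ by Lemma~\ref{lem:F}, and $m\ge Q+R-k-2=k$. So $m=k$. Take $\Delta=2$: $x=\frac k2-1=X$ and $m+2\le k+3$. On the positive side $\gamma_0\ge2$, and $\gamma_4=\max(k+1-2p,1)+\delta$ is at most $1$ only at $p=k/2$, where its value is $1$; at $p=h$ it is $2$. So the weight is at most $1$. On the negative side $\gamma_3\ge G-\Delta=2$, and by Lemma~\ref{lem:SA}(i) $\gamma_1$ contributes at most $\omega(0)=2$. So $S_A\le3$.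

\subsubsection*{The case $\varepsilon=1$}
Here $2X\ge k$, so \eqref{eq:adm} holds if $m-\Delta\le k$ and $m+\Delta\le G+k+1$. By Lemma~\ref{lem:SA}(i),(ii), for $\Delta\le G$, $\gamma_1$ contributes at most $\omega(\Delta)$ on the negative side and $\gamma_4$ at most $\omega(G-\Delta)$ on the positive side.

\emph{$G\ge5$.} Let $\Delta\in\{2,3\}$. Then $m-\Delta\le k$ by \eqref{eq:mII}, and $m+\Delta\le R+\lfloor G/2\rfloor+3\le G+k+1$. As $\Delta\le G-2$, Lemma~\ref{lem:SA}(iv) gives $S_A\le\omega(G-\Delta)+\omega(\Delta)=0$.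

\emph{$G=4$.} Then $R=Q-4\ge k-2$ and $m\le R+2\le k+2$. If $m$ is even, let $\Delta=2$: $m-2\le k$, $m+2\le k+5$, and $S_A\le\omega(2)+\omega(2)=0$ by Lemma~\ref{lem:SA}(iv). If $m$ is odd, let $\Delta=3$: $m-3\le k$, $m+3\le k+5$. On the positive side $\gamma_0\ge3$, and $\gamma_4$ contributes at most $\omega(1)=1$. On the negative side $\gamma_1$ contributes $\omega(3)=0$, and $\gamma_3=\max(2R+4-m-2p,\,1)+\delta$. As $2R+4-m$ is odd, $\gamma_3\le1$ means $\gamma_3=1$, $\delta=0$ and $p\ge\frac{2R+3-m}2\ge\frac{R+1}2$. Since $\delta=0$ forces $p\le\frac{k+1}2$, and the interval $[\frac{R+1}2,\frac{k+1}2]$ contains at most $\frac{k-R}2+1\le2$ integers, the contribution is at most $2$. So $S_A\le3$.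

\emph{$G=3$.} Then $R=Q-3\ge k-1$ and $m\le R+1\le k+1$.

If $m$ is even, let $\Delta=2$: $m-2\le k$, $m+2\le k+4$. On the positive side $\gamma_0\ge2$, and $\gamma_4$ contributes at most $\omega(1)=1$. On the negative side $\gamma_1$ contributes $\omega(2)=0$, and $\gamma_3=\max(2R+3-m-2p,\,1)+\delta$ is at most $1$ only if it is $1$, $\delta=0$ and $p\ge\frac{2R+2-m}2\ge\frac{R+1}2$. Since $k-R\le1$, there is at most $\lfloor\frac{k-R}2+1\rfloor=1$ such $p\le\frac{k+1}2$. So $S_A\le2$.

If $m$ is odd, let $\Delta=1$: $m-1\le k$, $m+1\le k+4$. Here $m\ge Q+R-k-2=2R+1-k\ge k-1$. On the positive side $\gamma_4$ contributes $\omega(2)=0$, and $\gamma_0=\max(m-2p,\,1)+\delta$ is at most $1$ only if it is $1$, $\delta=0$ and $\frac{m-1}2\le p\le\frac{k+1}2$; this gives at most $\lfloor\frac{k+2-m}2+1\rfloor\le2$ points. On the negative side $\gamma_3\ge G-\Delta=2$, and $\gamma_1$ contributes at most $\omega(1)=1$. So $S_A\le3$.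

\emph{$G=2$.} Then $Q=k+2$, $R=k$, $n=k(k+3)$, $F=k+1$, and $k\le m\le k+1$. The flat of $\gamma_4$ is $k+3-m\ge2$, so $\gamma_4\ge2$.

If $m$ is odd, let $\Delta=1$: $m-1\le k$, $m+1\le k+3$. On the positive side $\gamma_0=\max(m-2p,\,1)+\delta$ gives weight $1$ exactly at the points with $\delta=0$, $p\ge\frac{m-1}2$. There are two of them if $m=k$ ($k$ odd), and one if $m=k+1$ ($k$ even). On the negative side, $\gamma_1$ has the slope $k+2-2p$ and, where its flat exceeds the slope, is at least $3$ (Lemma~\ref{lem:four}(b)), and $\gamma_3=\max(2k+2-m-2p,\,1)+\delta$. If $m=k$ is odd, both $\gamma_1$ and $\gamma_3$ are at most $1$ only at $p=h=\frac{k+1}2$, and there their value is $1$; the weight is $1$. If $m=k+1$ and $k$ is even, $\gamma_3=\max(k+1-2p,1)+\delta\le1$ only at $p=k/2$, with value $1$, and $\gamma_1$ contributes at most $\omega(1)=1$; the weight is at most $2$. In both cases $S_A\le3$. For $k$ odd we have $m=k$ and $y=\frac{k+1}2=M-1$, and $g_j(yk)\le-\Delta<0$, so the extra condition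 of Lemma~\ref{lem:SB}(ii) holds.

If $m$ is even, let $\Delta=2$: $m-2\le k$, $m+2\le k+3$. On the positive side $\gamma_0\ge2$, so the weight is $0$. On the negative side $\gamma_1$ contributes $\omega(2)=0$, and $\gamma_3=\max(2k+2-m-2p,\,0)+\delta$. For $m=k+1$, $k$ odd, this is at most $1$ only at $p=h$, with value $0$ and weight $2$. For $m=k$ even it is at least $2$ where $\delta=0$, and $1$ where $\delta=1$; the weight is at most $1$. So $S_A\le2$. For $k$ odd we have $m=k+1$, $y=\frac{k+3}2=M$ and $g_j((M-1)k)\le m-2(M-1)=0$, so the extra condition of Lemma~\ref{lem:SB}(ii) holds.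

This settles all levels $4\le m\le F$.

\section{Levels $m\le3$, for $k\ge3$}\label{sec:small}

For small $m$ the estimates of Section~\ref{sec:estimates} are not available, and we take $j=mk$, the most vertical choice. Let $T$ be the largest $b$ with $f(bk)=b$. For $0\le b\le T$ we have $T=f(Tk)\le f(bk)+T-b$, hence $f(bk)=|b|$ for $|b|\le T$. By Lemma~\ref{lem:inner}, $T\ge Y\ge M\ge3$. As $f((T+1)k)\ne T+1$,
\begin{equation}\label{eq:T}
f((T+1)k)\in\{T-1,T\}.
\end{equation}

\subsection{Level $0$}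
For $j=0$, $S_A=2k+4$ by Lemma~\ref{lem:outer}, and $S_B\ge2|B_0|\ge2k+6$ by Lemma~\ref{lem:inner}.

\subsection{Level $1$}
Let $j=k$, so $f(j)=1$ and $|g_j|\le1$: every element of $B_0$ has weight at least $1$. For $0\le a\le h$, Lemma~\ref{lem:outer} gives $f(k-a)=\min(k-a,a+1)$. For $0\le p\le\lfloor\frac{k+1}2\rfloor$ we have $f_\infty(k+p)=1+p$ by \eqref{eq:formula}. All other integers congruent to $k+p$ have absolute value at least $n-k-p>k^2$, so there $f_\infty\ge k+1\ge1+p$. Hence $f(k+p)=1+p$ and $g_j(-p)=1$ for these $p$, that is, for all $-p\in A_0$ with $p\ge0$.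

\emph{$k$ odd.} Then $g_j(a)=1$ for $0\le a<h$ and $g_j(h)=\frac{k-1}2-\frac{k+1}2=-1$. So $S_A=|A_0|=k+2<k+3\le|B_0|\le S_B$.

\emph{$k=2\kappa$ even.} On $A_0$, $g_j(\kappa)=0$ and $g_j=1$ elsewhere: total weight $|A_0|+1=k+2$. On $A_1$, $g_j(\kappa+1)=f(\kappa-1)-\kappa=-1$ has weight $0$, and $-(\kappa+1)$ has weight at most $1$. So $S_A\le k+3$. On the other side, the $k+3$ residues $bk$ with $|b|\le M=\kappa+1$ are distinct elements of $B_0$, each of weight at least $1$. One more unit is needed. If $T\ge\kappa+2$, then $(\kappa+2)k\in B_0$ is a further element, because its $f$-value is $\kappa+2$; so $S_B\ge k+4$. Suppose $T=\kappa+1$. Then $f((\kappa+2)k)\le\kappa+1$ by \eqref{eq:T}. We claim equality. Indeed $f_\infty((\kappa+2)k)=\kappa+2$; the integers $(\kappa+2)k+ln$ with $l\ge1$ exceed $n$; those with $l\le-1$ have absolute value at least $n-(\kappa+2)k>\kappa k$; so $f_\infty\ge\kappa+1$ at all of them. Therefore $g_j(-(\kappa+1)k)=f((\kappa+2)k)-(\kappa+1)=0$ has weight $2$, and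 again $S_B\ge k+4$.

\subsection{Levels $2$ and $3$: the general argument}
Let $r\in\{2,3\}$ and $j=rk$; $f(j)=r$ as $T\ge3$.

\emph{$S_B$.} For $r=2$: $g_j(k)=0$ has weight $2$, and at $i=-(T-1)k$ we have $g_j(i)=f((T+1)k)-(T-1)\in\{0,1\}$ by \eqref{eq:T}, of weight at least $1$. These residues differ, as $f(Tk)\neq0$. So $S_B\ge3$. For $r=3$: $g_j(k)=1$ and $g_j(2k)=-1$, so $S_B\ge2$.

\emph{$S_A$.} Let $|a|\le h$ and $\delta=\delta_a$. We first compute as if $rk-a$ were the only integer in its residue class that matters, and then see when this is justified. By \eqref{eq:formula}, $f_\infty(rk-a)=\min(r+a,\,r-1+k-a)$ for $a\ge0$ and $f_\infty(rk+p)=\min(r+p,\,r+1+k-p)$ for $a=-p\le0$. So $f_\infty(rk-a)-f(a)$ equals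
\[
\min(r,\;k+r-1-2a)+\delta\ (a\ge0),\qquad \min(r,\;k+r+1-2p)+\delta\ge r\ (a=-p\le0),
\]
the last inequality by \eqref{eq:outer}. Call the weights of these values \emph{principal}. They vanish for $a\le0$. For $r=2$ they are: $2$ at $a=h$ (value $0$) for $k$ odd; $1$ at $a=h-1$ (value $1$) and $1$ at $a=h$ (value $0$, weight $\psi$) for $k$ even; $0$ elsewhere. The total is $2$. For $r=3$: $1$ at $a=h$ (value $1$) for both parities, $0$ elsewhere. The total is $1$.

The true value $g_j(a)=f(rk-a)-f(a)$ also takes into account the other integers $t\equiv rk-a$. Such a $t$ does not change the weight at $a$ if $f_\infty(t)\ge f(a)+2$. As $n\ge3k+h$, these $t$ are, up to sign, $n-rk+a$ and integers of absolute value at least $n$. For the latter $f_\infty\ge n/k>k+2\ge f(a)+2$. So the weight at $a$ is the principal one if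
\begin{equation}\label{eq:safe}
f_\infty(n-rk+a)\ge f(a)+2 .
\end{equation}
Since $n-rk+a>k(k+2-r)-h\ge k(k+1-r)$, the left side is at least $k+2-r$, while $f(a)\le\lfloor\frac{k+1}2\rfloor$. So \eqref{eq:safe} holds for all $a$ if $\lfloor k/2\rfloor\ge r$. Hence
\[
S_A=2<3\le S_B\ \ (r=2,\ k\ge4),\qquad S_A=1<2\le S_B\ \ (r=3,\ k\ge6).
\]

\subsection{Levels $2$ and $3$: the remaining small $k$}
We use $f_\infty(t)\ge t/k$ and \eqref{eq:formula}. In the numerical cases below, $f(i)=\min(f_\infty(i),f_\infty(n-i))$ for $0\le i\le n$, since the other representatives have absolute value at least $n$ and $n/k>k+2\ge5$, and all values found are at most $4$.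

\emph{$r=2$, $k=3$, $n\ge17$.} Condition \eqref{eq:safe} reads $f_\infty(n-6+a)\ge|a|+2$ for $|a|\le2$. For $|a|\le1$ the argument is at least $10$, for $a=2$ at least $13$, and for $a=-2$ at least $10$ if $n\ge18$. So \eqref{eq:safe} holds, and $S_A=2<3\le S_B$, except possibly for $n=17$, where only $a=-2$ is in doubt. For $n=17$, $f(8)=f_\infty(9)=3$, so $g_6(-2)=f(8)-2=1$ and $S_A=2+1=3$. On the other side $g_6=0,1,-1$ at $3,-6,-9$ (from $f(3)=1$, $f(12)=f(5)=3$, $f(15)=f(2)=2$). These residues are distinct and lie in $B_0$, as $T\ge3$. So $S_B\ge4$.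

\emph{$r=3$: where does \eqref{eq:safe} fail?}

$k=5$, $n\ge37$: we need $f_\infty(n-15+a)\ge|a|+2$ for $|a|\le3$. For $a\ge0$ the argument is at least $22$, so $f_\infty\ge5$; for $a=-1$ it is at least $21$; for $a=-2$ at least $20$, so $f_\infty\ge4$. For $a=-3$ it is at least $19$, and $f_\infty(19)=5$, $f_\infty(20)=4$, $f_\infty(t)\ge5$ for $t>20$. So \eqref{eq:safe} fails only for $a=-3$, $n=38$.

$k=4$, $n\ge25$: we need $f_\infty(n-12+a)\ge|a|+2$ for $|a|\le2$ and $\ge4$ for $|a|=3$. For $a\ge0$ the argument is at least $13$, so $f_\infty\ge4$; for $a=-1$ it is at least $12$, so $f_\infty\ge3$. For $a=-2,-3$ it is at least $11,10$, and $f_\infty(10)=f_\infty(11)=4$, $f_\infty(12)=3$, $f_\infty(t)\ge4$ for $t>12$. So \eqref{eq:safe} fails only for $a=-2$, $n=26$ and for $a=-3$, $n=27$.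

$k=3$, $n\ge17$: we need $f_\infty(n-9+a)\ge|a|+2$ for $|a|\le2$. For $a=0,1,2,-1$ the arguments are at least $8,9,10,7$, which suffices. For $a=-2$ the argument is $n-11\ge6$, and $f_\infty(6),\dots,f_\infty(9)=2,3,4,3$, $f_\infty(t)\ge4$ for $t\ge10$. So \eqref{eq:safe} fails only for $a=-2$, $n\in\{17,18,20\}$.

Where there is no failure, $S_A=1<2\le S_B$. In the six exceptional cases exactly one $a$ fails, and its principal weight is $0$ since $a<0$. The table gives its true value $g_j(a)=f(3k-a)-f(a)$; its weight is to be added to the principal total $1$ and gives $S_A$. On the other side, besides $k$ and $2k$, of weights $1+1$, we use one further element $i$ of $B_0$.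
\[
\begin{array}{c|c|l|c|c|l|c}
(k,n)&a&g_j(a)&S_A&i&g_j(i)&S_B\\ \hline
(5,38)&-3&f(18)-3=f_\infty(20)-3=1&2&-15&f(30)-3=f_\infty(8)-3=1&\ge3\\
(4,26)&-2&f(14)-2=f_\infty(12)-2=1&2&-8&f(20)-2=f_\infty(6)-2=1&\ge3\\
(4,27)&-3&f(15)-2=f_\infty(12)-2=1&2&-8&f(20)-2=f_\infty(7)-2=1&\ge3\\
(3,17)&-2&f(11)-2=f_\infty(6)-2=0&3&-6&f(15)-2=f_\infty(2)-2=0&\ge4\\
(3,18)&-2&f(11)-2=f_\infty(7)-2=1&2&-6&f(15)-2=f_\infty(3)-2=-1&\ge3\\
(3,20)&-2&f(11)-2=f_\infty(9)-2=1&2&-6&f(15)-2=f_\infty(5)-2=1&\ge3
\end{array}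
\]
For $(4,27)$ the failing point lies in $A_1$, where $\psi(1)=1$. The element $i$ is $-3k$ or $-2k$, so it lies in $B_0$, as $T\ge3$. It is different from $k$ and $2k$ because none of $20,25$ (for $n=38$), $12,16$ (for $k=4$), $9,12$ (for $k=3$) is divisible by $n$. In all cases $S_A<S_B$.

Together with Section~\ref{sec:large} this proves:

\begin{proposition}\label{prop:k3}
Let $k\ge3$ and $n>n_k$. Then \eqref{eq:goal} holds.
\end{proposition}

\section{The graphs $GP(n_k,k)$ for $k\ge3$}\label{sec:threshold}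

\begin{proposition}\label{prop:odd}
Let $k\ge3$ be odd and $n=(k+1)^2$. Then $D=k+3$, and $GP(n,k)$ is $(D-1)$-distance-balanced.
\end{proposition}
\begin{proof}
Put $\tau=\frac{k+1}2$. Then $n/2=\tau k+\tau$ and $n/k>k+2$. We shall see that $f$ is maximal only at $n/2$, and compare the two sides there.

\emph{The maximum of $f$.} Let $t=ck+s\in[0,n/2]$, $0\le s<k$. If $c<\tau$, then $f(t)\le c+\min(s,k+1-s)\le(\tau-1)+\tau=k$. If $c=\tau$, then $s\le\tau$ and $f(t)\le\tau+s$, which is at most $k$ unless $t=n/2$. Finally $f_\infty(\pm n/2)=2\tau=k+1$ by \eqref{eq:formula}, and the other integers congruent to $n/2$ have absolute value at least $3n/2$, so there $f_\infty>k+1$. Thus $F=k+1$ is attained only at $j=n/2$. Since $n/2\ge k+3$ (equivalently $k^2\ge5$), $d(u_0,u_{n/2})=\min(n/2,k+3)=k+3$, so $D=F+2=k+3$. By Lemma~\ref{lem:balance} with $\ell=D-1=F+1$ we must show $S_A(n/2)=S_B(n/2)$.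

\emph{$S_A$.} By Lemma~\ref{lem:outer}, $A_0=\{a:|a|\le\tau\}$, $A_1=\emptyset$ and $f(a)=|a|$ on $A_0$. Let $0\le a\le\tau$. By \eqref{eq:formula}, $f_\infty(\tau k+\tau-a)=2\tau-a$, and $f_\infty(\tau k+\tau+a)=2\tau-a$ if $a\le\tau-1$, while for $a=\tau$ the argument is $(\tau+1)k+1$ and $f_\infty=\tau+2$. The integers congruent to $n/2\pm a$ are, up to sign, these two and integers of absolute value at least $n$, where $f_\infty>k+2$. So $f(n/2\pm a)=2\tau-a$ and $g_j(\pm a)=2(\tau-a)$. Only $a=\pm\tau$ have positive weight, and $S_A=4$.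

\emph{$B_0$ and $B_1$.} For $0\le b\le\tau$ we have $bk\le n/2$, so every $t\equiv bk$ has $|t|\ge bk$ and $f_\infty(t)\ge b$; thus $f(bk)=b$. Next, $n-(\tau+1)k=\tau k+1$, and $f_\infty((\tau+1)k)=f_\infty(\tau k+1)=\tau+1$; all other integers congruent to $(\tau+1)k$ have absolute value at least $n$. So $f((\tau+1)k)=\tau+1$. Finally $n-(\tau+2)k=(\tau-1)k+1$, so $f((\tau+2)k)\le\tau$ and $f(bk)\le b-2$ for all $b\ge\tau+2$. Since $\gcd(k,n)=1$, every residue is $bk$ with $|b|=\|bk\|\le n/2$. Hence $B_0=\{bk:|b|\le\tau+1\}$, these residues being distinct because $2\tau+2=k+3<n$, and $B_1=\emptyset$.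

\emph{$S_B$.} Let $0\le b\le\tau$. Then $f_\infty((\tau-b)k+\tau)=2\tau-b\le f_\infty((\tau+b)k+\tau)$, and the remaining integers congruent to $n/2\mp bk$ have absolute value at least $n$. So $g_j(\pm bk)=2(\tau-b)$. For $b=\tau+1$, $n/2-(\tau+1)k=\tau-k=-(\tau-1)$ and $n/2+(\tau+1)k\equiv\tau-1$, so $g_j(\pm bk)=(\tau-1)-(\tau+1)=-2$. Only $\pm\tau k$ have positive weight, and $S_B=4=S_A$. The graph is $(k+2)$-distance-balanced, and $k+2=D-1$.
\end{proof}

\begin{proposition}\label{prop:even}
Let $k\ge4$ be even and $n=k(k+2)$. Then $GP(n,k)$ is $1$-distance-balanced, and $D>1$.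
\end{proposition}
\begin{proof}
$S_A(0)=2k+4$ by Lemma~\ref{lem:outer}. The multiples of $k$ in $\mathbb Z_n$ are $k+2$ in number. Each is $i=bk$ with $|b|=\|i\|\le\frac k2+1$, so $|b|k\le n/2$. Then every $t\equiv i$ has $|t|\ge|b|k$ and $f_\infty(t)\ge|b|$, so $f(i)=|b|=\|i\|$. All other residues have $\|i\|=\infty$. So $|B_0|=k+2$, $B_1=\emptyset$, and $S_B(0)=2k+4=S_A(0)$. As $f(j)=0$ only for $j=0$, Lemma~\ref{lem:balance} shows that the graph is $1$-distance-balanced. Finally $d(u_0,v_1)=2$, so $D>1$.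
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{lemma}\label{lem:diam}
If $k\ge2$ and $n>n_k$, then $D=F+2$.
\end{lemma}
\begin{proof}
By Proposition~\ref{prop:reduction}, $D\le F+2$. Let $k\ge3$. By Lemma~\ref{lem:inner}, $F\ge f(Yk)=Y\ge M>\frac{k+1}2$, while $f\le\frac{k+1}2$ on $A_0\cup A_1$ by \eqref{eq:outer}. So an index $j$ with $f(j)=F$ has excess $\alpha(j)=2$, and $d(u_0,u_j)=F+2$. For $k=2$ let $j=H=\lfloor n/2\rfloor$. Then $f(j)=\lceil H/2\rceil=F$ and $|j|-f(j)=\lfloor H/2\rfloor\ge3$, so again $d(u_0,u_j)=F+2$.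
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Let $n>n_k$. Condition \eqref{eq:goal} holds by Propositions~\ref{prop:k2} and~\ref{prop:k3}, so Proposition~\ref{prop:reduction}(i) gives the statement for $1\le\ell<D$. By Lemma~\ref{lem:diam} and Proposition~\ref{prop:reduction}(ii), $GP(n,k)$ is $D$-distance-balanced. The formulas for $D=F+2$ come from $F=\lceil H/2\rceil$ for $k=2$, and for $k\ge3$ from Lemma~\ref{lem:F} on inserting $Q+R=q+k-1$, $q+\sigma$, $q+k+1-\sigma$ in the three cases. The exceptional case there ($k$ even, $Q=q+1$ odd, $\varepsilon=-1$, $R=k-\sigma=k-1$) is $\sigma=1$ with $k,q$ even, and then $\frac{Q+R}2-1=\frac{q+k}2-1$. The statements at $n=n_k$ are Propositions~\ref{prop:11}, \ref{prop:odd} and~\ref{prop:even}.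
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (a) is contained in Theorem~\ref{thm:strong}, and part (b) in the three propositions just quoted. Suppose that an integer $N<n_k$ had property (a), that is, (a) were true with $N$ in place of $n_k$. As $n_k>N$, the graph $GP(n_k,k)$ would not be $\ell$-distance-balanced for any $\ell$ below its diameter. This contradicts (b). So $n_k$ is the smallest integer with property (a).
\end{proof}

\begin{thebibliography}{9}
\bibitem{MS} Stefko Miklavic, Primoz Sparl, ``$\ell$-distance-balanced graphs'', arXiv:1702.05257 (2017).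
\end{thebibliography}

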